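# Every very tardy set is Turing equivalent to a 3-tardy set

Suppose that a c.e. set $A$ is being enumerated, and somebody announces, element by element, which numbers they believe lie outside $A$. They may change their mind a bounded number of times about each number and must be right in the end. We require much more: whenever they say "$x$ is outside", the enumeration of $A$ must leave $x$ out for a long time afterwards, where "long" is measured by a computable function $q$ given in advance. If such an announcer exists for every $q$, then $A$ enters its elements slowly; it is tardy. The permitted number of changes of mind gives a hierarchy: $1$-tardy, $2$-tardy, $3$-tardy, and so on. The question of this lecture is whether each level of the hierarchy contains a set that no set of the level below can compute.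

We begin with one fixed $q$ and one announcer, known in advance. The precise definition of tardiness comes in Section 2, when it is needed.

## 1. A single late approximation, known in advance

### Difference expressions and witnesses

Throughout, $\{W_e\}_{e\in\omega}$ is the standard listing of the c.e. sets. The approximations $W_{e,s}$ are finite, uniformly computable and increasing in $s$. We fix a c.e. set $A$ with a computable enumeration $\{A_s\}_{s\in\omega}$: the $A_s$ are finite, increase with $s$, have union $A$, and a strong index of $A_s$ (a code listing all its elements) is computable from $s$. For $a\in A$ let $s_a$ be the least $s$ with $a\in A_s$.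

**Definition (difference expression).** A nonempty tuple $\varepsilon=(b_1,\dots,b_n)$ denotes the set
$$Y=(W_{b_1}-W_{b_2})\cup(W_{b_3}-W_{b_4})\cup\cdots ,$$
where the last term is $W_{b_n}$ if $n$ is odd and $W_{b_{n-1}}-W_{b_n}$ if $n$ is even. Its stage-$s$ approximation $Y_s$ is the same expression with each $W_{b_i}$ replaced by $W_{b_i,s}$. A set is **$n$-c.e.** if it is denoted by a tuple of length $n$.

For example, let $n=4$. If a number enters $W_{b_1},W_{b_2},W_{b_3},W_{b_4}$ in this order at four different stages, its membership in $Y_s$ runs through $0,1,0,1,0$: four changes. If the order is $W_{b_1},W_{b_3},W_{b_2},W_{b_4}$, membership runs through $0,1,1,1,0$: two changes.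

**Definition ($q$-witness).** Let $q$ be computable and nondecreasing. The tuple $\varepsilon$ is a *$q$-witness for $A$* (with respect to $\{A_s\}$) if
$$Y=\overline A\quad\text{and}\quad(\forall x)(\forall s)\,[\,x\in Y_s\to x\notin A_{q(s)}\,].$$

The equation $Y=\overline A$ alone costs nothing: if $W_i=\omega$ and $W_j=A$, the pair $(i,j)$ denotes $\overline A$. The second condition is the demanding one. If some $a\in A$ satisfies $a\in W_{i,s}-W_{j,s}$ at some stage $s$, then $(i,j)$ is not a $q$-witness for the constant function $q=s_a$, because $a\in Y_s$ and $a\in A_{q(s)}$.

### Counting changes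

We want to follow a number by how often its membership has changed so far. Later we shall have to ignore an initial segment of the approximation, so we put a starting stage $m$ into the definition now; in this section $m=0$.

Let $\varepsilon$ be a tuple of length $\ell$ denoting $Y$, and let $m\in\omega$. Put $\hat Y_t=\emptyset$ for $t\le m$ and $\hat Y_t=Y_t$ for $t>m$, and
$$c_t(a)=\bigl|\{k<t:\hat Y_k(a)\neq\hat Y_{k+1}(a)\}\bigr|.$$

**Lemma 1.** (i) $c_0(a)=0$, and $c_t(a)$ is nondecreasing in $t$ and rises by at most $1$ per stage. (ii) $c_t(a)$ is odd if and only if $a\in\hat Y_t$. (iii) $c_t(a)\le\ell$. (iv) For each $t$ only finitely many $a$ have $c_t(a)>0$, and they can be found effectively from $\varepsilon,m,t$.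

**Proof.** (i) is immediate from the definition. (ii) holds because $\hat Y_0=\emptyset$, so membership starts at $0$ and flips at each change.

(iii) For $t>m$, the value $\hat Y_t(a)$ is determined by the set of positions $i\in\{1,\dots,\ell\}$ with $a\in W_{b_i,t}$, and it is $0$ if there are no such positions. A change at a step $k\to k+1$ with $k>m$ requires $a$ to enter $W_{b_i}$ for some new position $i$. A change at the step $m\to m+1$ means $a\in Y_{m+1}$, so $a$ is already in $W_{b_i,m+1}$ for some $i$. There are no changes before that. Positions that serve different changes are different, so there are at most $\ell$ changes.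

(iv) If $c_t(a)>0$ then $a\in\hat Y_k$ for some $k\le t$. These are finitely many finite sets, all computable from $\varepsilon$, $m$, $t$. $\qquad\blacksquare$

**Lemma 2.** Suppose that $\varepsilon$ is a $q$-witness for $A$ and $q(t)\ge t$ for all $t$. Then:

1. If $a\in\hat Y_t$, then $t>m$ and $a\notin A_{q(t)}$.
2. If $a\in A$, then $c_t(a)=c_{s_a}(a)$ for all $t\ge s_a$. This number is even and equals $\max_t c_t(a)$.
3. If $a\notin A$, then $\lim_t c_t(a)$ exists and is odd.

**Proof.** (1) If $a\in\hat Y_t$, then $\hat Y_t\ne\emptyset$, so $t>m$ and $a\in Y_t$; now use the definition of a $q$-witness. (2) For $t\ge s_a$ we have $a\in A_t\subseteq A_{q(t)}$, so $a\notin\hat Y_t$ by (1). Hence there is no change from stage $s_a$ on, and the count is even by Lemma 1(ii). It is the maximum since $c_t(a)$ is nondecreasing. (3) The limit exists since $c_t(a)$ is nondecreasing and bounded. Each $W_{b_i,t}(a)$ is eventually constant, so $\hat Y_t(a)$ converges to $Y(a)=\overline A(a)=1$. By Lemma 1(ii) the limit is odd. $\qquad\blacksquare$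

So, given a $q$-witness with $q(t)\geq t$, a number can enter $A$ only at a stage when its count is even. When an even count $v>0$ is reached at stage $t+1$, we have had a guarantee: the number was in $\hat Y_t$, so it is not in $A_{q(t)}$.

### Why not shorten the expression for $A$ itself?

Say $\ell=4$, and we would like to approximate $\overline A$ with three c.e. sets. By Lemma 1(iii), a three-term approximation starting from $\emptyset$ can change at most three times on a given number. Copying $\hat Y$ may need the four changes $0,1,0,1,0$. Could we save changes by skipping the first appearance, and putting $a$ in only when the count reaches $3$? If the count stays at $1$ forever, then $a\notin A$ and $a$ must be put in at some time, and from the count $1$ alone we cannot tell whether more changes will come. So copying stops right there: at count $1$ we must act without knowing the final count.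

The way past this is to change the set, not the expression. Replace $a$ by several codes $(a,v)$, where $v$ is a prediction of the count of $a$ at the moment when $a$ enters $A$, and let only the correctly predicted code enter the new set $B$. Each single code has a simple life. Here is the desired membership of $(a,v)$ in the approximation to $\overline B$, for $\ell=4$, depending on the current count of $a$:

| | count 0 | count 1 | count 2 | count 3 | count 4 |
|---|---|---|---|---|---|
| $v=0$ | out | in | in | in | in |
| $v=2$ | in | in | out | in | in |
| $v=4$ | in | in | in | in | out |
| $v$ odd | in | in | in | in | in |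

A code with even $v>0$ is "in" while its prediction is not yet reached, "out" while the prediction is exactly the current count (the only time at which it may enter $B$), and "in" forever after the count passes $v$, since then it can never enter $B$. After the initial entry this is at most one exit and one return. Three c.e. sets suffice, whatever $\ell$ is.

### The one-expression case

**Proposition 1.** Let $\varepsilon$ be a tuple of length $\ell$. There is a c.e. set $B\equiv_T A$ with a computable enumeration $\{B_s\}$ such that, for every computable nondecreasing $p$, there is a computable nondecreasing $q$ with the following property: if $\varepsilon$ is a $q$-witness for $A$, then there is a $p$-witness of length $3$ for $B$ with respect to $\{B_s\}$.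

**Proof.** Take $m=0$ in the definition of the counts.

**Step 1: define $B$ and compare it with $A$.** Codes are pairs $(a,v)$ with $0\le v\le\ell$; identify the set of codes with $\omega$ by a computable bijection. Let
$$B_s=\{(a,v):a\in A_s\ \&\ v=c_{s_a}(a)\},\qquad B=\bigcup_sB_s .$$
By Lemma 1(iii), $a\in A$ iff $(a,v)\in B$ for some $v\le\ell$, so $A\le_TB$. Conversely, to decide $(a,v)\in B$, ask whether $a\in A$; if so, compute $s_a$ and check whether $v=c_{s_a}(a)$. So $B\le_TA$.

**Step 2: choose $q$ from $p$.** The exit of codes is governed by
$$V_{2,t}=\{(a,v):v>0\text{ even},\ c_t(a)\ge v\},\qquad V_2=\bigcup_tV_{2,t}.$$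
The sets $V_{2,t}$ are finite by Lemma 1(iv), computable from $t$, and increasing. Fix $r$ with $W_r=V_2$. The definition of a witness uses the standard enumeration $W_{r,s}$, which may list a code later than $V_{2,t}$ does, so we measure the lag: $g(t)$ is the least $u$ with $V_{2,t}\subseteq W_{r,u}$. Then $g$ is computable, and nondecreasing because $V_{2,t}$ increases. Let $q(t)=\max(t,\,p(g(t+1)))$. It is computable and nondecreasing.

**Step 3: the three sets.** Assume that $\varepsilon$ is a $q$-witness for $A$; Lemma 2 applies. Put
$$V_1=\{(a,v):v>0\},\qquad V_3=\{(a,v):v\text{ even},\ \exists t\,(c_t(a)>v)\}.$$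
Choose $i,j$ with $W_i=V_1$, $W_j=V_3$, and let $X=(W_i-W_r)\cup W_j$, of length $3$.

**Step 4: $X=\overline B$.** Let $C=\max_tc_t(a)$. If $a\in A$, then $C=c_{s_a}(a)$ is even; if $a\notin A$, then $C$ is odd. Hence $(a,v)\in B$ iff $v$ is even and $v=C$. Now go through the cases. If $v$ is odd, then $(a,v)\in V_1-V_2\subseteq X$. If $v$ is even and $v<C$, then $(a,v)\in V_3\subseteq X$. If $v$ is even and $v>C$, then $v>0$, so $(a,v)\in V_1$, and $(a,v)\notin V_2$ since the count never reaches $v$; so $(a,v)\in X$. If $v$ is even and $v=C$, then $(a,v)\notin V_3$; moreover $(a,v)\notin V_1$ if $v=0$, and $(a,v)\in V_2$ if $v>0$; so $(a,v)\notin X$.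

**Step 5: lateness.** Suppose, for contradiction, that $x=(a,v)\in X_s$ and $x\in B_{p(s)}$. Since $x\in B$, Step 4 gives $x\notin X$, so $x\notin V_3$, and therefore $x\in W_{i,s}-W_{r,s}$. So $v>0$, and $v=c_{s_a}(a)$ is even. Counts start at $0$ and rise by at most $1$ per stage, so there is $t$ with $c_t(a)=v-1$ and $c_{t+1}(a)=v$. As $v-1$ is odd, $a\in\hat Y_t$, so $a\notin A_{q(t)}$ by Lemma 2(1). Also $x\in V_{2,t+1}\subseteq W_{r,g(t+1)}$ while $x\notin W_{r,s}$, so $s<g(t+1)$. Hence $p(s)\le p(g(t+1))\le q(t)$, so $a\notin A_{p(s)}$, and $x\notin B_{p(s)}$: contradiction. $\qquad\blacksquare$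

Late enumeration of $V_1$ or $V_3$ can do no harm here: a delay in $V_1$ only makes $X_s$ smaller, and $V_3$ never contains an element of $B$. Only the lag of $V_2$ matters, and $q$ was chosen to absorb it.

## 2. Tardy sets, the hierarchy, and the theorem

Let $\{X^n_e\}_{e\in\omega}$ be an effective listing of all $n$-c.e. sets, and $\{X_e\}_{e\in\omega}$ an effective listing of all sets that are $n$-c.e. for some $n$, both with the approximations $X^n_{e,s}$, $X_{e,s}$ above. The listings run over all expressions, that is, over all tuples of length $n$, respectively of all lengths $n\ge1$.

**Definition.** The c.e. set $A$ is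

- **almost prompt** if there is a computable nondecreasing $p$ such that for all $e$, if $X_e=\overline A$ then $(\exists x)(\exists s)[x\in X_{e,s}\ \&\ x\in A_{p(s)}]$;
- **very tardy** if it is not almost prompt;
- **$n$-tardy** if for every computable nondecreasing $p$ there is $e$ with $X^n_e=\overline A$ and $(\forall x)(\forall s)[x\in X^n_{e,s}\to x\notin A_{p(s)}]$;
- **properly $(n+1)$-tardy** if it is $(n+1)$-tardy but not $n$-tardy.

In the language of witnesses: $A$ is $n$-tardy iff for every computable nondecreasing $q$ it has a $q$-witness of length $n$. Negating "almost prompt", $A$ is very tardy iff for every computable nondecreasing $q$ it has a $q$-witness of some length.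

**Independence of the enumeration.** Let $\{B_s\}$ and $\{B'_s\}$ be computable enumerations of the same set. Choose a computable nondecreasing $h$ with $B'_s\subseteq B_{h(s)}$. If a tuple is an $(h\circ p)$-witness with respect to $\{B_s\}$ and $x\in X_s$, then $x\notin B_{h(p(s))}\supseteq B'_{p(s)}$; so the tuple is a $p$-witness with respect to $\{B'_s\}$. Hence $n$-tardiness does not depend on the enumeration.

We quote from Harrington–Soare: every $n$-tardy set is very tardy, and hence Turing incomplete; every $n$-tardy set is $(n+1)$-tardy; the $1$-tardy sets are exactly the computable sets; and noncomputable $2$-tardy sets exist. Three of these can be checked on the spot.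

- *$n$-tardy implies very tardy.* A witness of length $n$ is a witness of some length.
- *$n$-tardy implies $(n+1)$-tardy.* Let $W_z=\emptyset$, so $W_{z,s}=\emptyset$ for all $s$. Append $z$ to the tuple. If $n$ is even this adds the term $W_z$; if $n$ is odd it turns the last term $W_{b_n}$ into $W_{b_n}-W_z$. The approximations are unchanged in both cases.
- *$1$-tardy is the same as computable.* A witness of length $1$ makes $\overline A$ c.e., so $A$ is computable. If $A$ is computable and $W_b=\overline A$, then $W_{b,s}$ never meets $A$, so $(b)$ is a $q$-witness for every $q$.

As examples at the two ends, every computable set is very tardy, and by the quoted incompleteness every Turing complete c.e. set is almost prompt.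

Here is the question, taken from Peter A. Cholak, Peter M. Gerdes, Karen Lange, "On n-Tardy Sets", arXiv:1101.0228 (2011): *is there a properly $(n+1)$-tardy set that is not computed by any $n$-tardy set?* The same authors have a $3$-tardy set not computed by any $2$-tardy set; such a set is necessarily properly $3$-tardy, so the case $n=2$ is settled. The case $n=1$ is degenerate and only asks for a noncomputable $2$-tardy set. The cases $n\ge3$ are decided negatively by the following theorem.

Recall that $A\le_{dtt}B$ (disjunctive truth-table) means that there is a computable map from numbers $a$ to finite sets $F(a)$ with $a\in A$ iff $F(a)\cap B\ne\emptyset$, and that $\le_{wtt}$ is Turing reducibility with a computable bound on the queries.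

**Theorem.** Let $A$ be a very tardy c.e. set. There is a $3$-tardy c.e. set $B$ with $A\le_{dtt}B$ and $B\le_{wtt}A$ (with a single query). In particular $A\equiv_TB$.

**Corollary 1.** For every $n\ge3$, every properly $(n+1)$-tardy set $A$ satisfies $A\le_TB$ for some $n$-tardy $B$. So for no $n\ge3$ is there a properly $(n+1)$-tardy set that is not computed by any $n$-tardy set.

**Corollary 2.** A c.e. degree contains a very tardy set iff it contains a $3$-tardy set. Let $T_n$ be the class of c.e. sets computable from some $n$-tardy set, and $T_\infty$ the class of those computable from some very tardy set. Then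
$$T_1\subsetneq T_2\subsetneq T_3=T_4=\cdots=T_\infty .$$
Hence a properly $(n+1)$-tardy set not computed by any $n$-tardy set exists exactly for $n\in\{1,2\}$.

## 3. What changes when the expression is not known in advance

Proposition 1 does not prove the Theorem, because the order of choices is different. The set $B$ must be fixed first. Then $p$ is given, then we choose $q$, and only then does very tardiness hand us an expression, which depends on $q$. In Proposition 1 both $B$ and $q$ were built from the expression.

Could one fixed expression serve for all $q$? Only in a trivial case. Suppose $\varepsilon$ is a $q$-witness for $A$ for every computable nondecreasing $q$. If $a\in A$ and $a\in Y_s$ for some $s$, the constant function $q=s_a$ gives a contradiction. So no $Y_s$ meets $A$. Also every $a\in\overline A=Y$ lies in $Y_s$ for all large $s$. Hence $\overline A=\bigcup_sY_s$ is c.e., and $A$ is computable. A finite list of expressions does no better: if the $i$-th expression is not a $q_i$-witness, then none of them is a witness for $\max_iq_i$, since a witness for a larger function is a witness for a smaller one. So we must handle all expressions.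

**First demand: $B$ must serve all expressions at once.** Fix a computable list $\varepsilon_0,\varepsilon_1,\dots$ of all nonempty finite tuples; let $\ell(e)$ be the length of $\varepsilon_e$, and $c_{e,t}$ the counts for $\varepsilon_e$. The natural attempt is a direct sum: let a code $(d,a,v)$ enter $B$ when $a$ enters $A$ and $v$ is the current value of $c_{d}(a)$. Now $p$ is given and we obtain an $e$. In the column $d=e$ everything works as before. But we need one three-term expression for the complement of all of $B$, and in a column $d\neq e$ our only guarantee still concerns $c_e$. A code $(d,a,v)$ does not say what $c_{e}(a)$ will be at the moment of entry. Following $c_e$, we would have to withdraw it at every even value of $c_e(a)$ and restore it at the odd ones, up to $\ell(e)$ changes on one code. This is the obstruction of Section 1 again.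

So each single code has to predict the count for *every* expression. A code must be finite, so we let a code for $a$ predict only the counts with index $e\le a$:
$$(a,v),\qquad v=(v_0,\dots,v_a).$$
Once $e$ is known, the codes with $a\ge e$ contain the prediction $v_e$ that we need, and the codes with $a<e$ are finitely many and can be corrected by finite information. There is one new thing to arrange. If $a$ enters $A$, a code may have the right $v_e$ and a wrong $v_d$. It has been withdrawn, it does not enter $B$, so it must return. It returns through $V_3$: once $a\in A$ is seen, every wrong code for $a$ can be recognized. So the wrong codes still make only one exit and one return.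

**Second demand: $q$ must beat the lags of all expressions.** In Proposition 1 we needed $q(t)\ge p(g(t+1))$ for one lag function $g$. Now there are infinitely many lag functions $g_e$, and a computable function need not lie above all of them at every argument. But $q(t)$ can lie above $p(g_e(t+1))$ for the finitely many $e\le t$. The remaining pairs, with $t<e$, must never be used. This is what the starting stage in the counts is for: with $m=e$, the approximation $\hat Y_{e,t}$ is empty for $t\le e$.

## 4. Codes that predict every count

From now on $A$ is very tardy. For each $e$, let $Y_{e}$ be the set denoted by $\varepsilon_e$, with approximation $Y_{e,t}$, and let $\hat Y_{e,t}$ and $c_{e,t}$ be defined as in Section 1 with starting stage $m=e$: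
$$\hat Y_{e,t}=\emptyset\ (t\le e),\qquad\hat Y_{e,t}=Y_{e,t}\ (t>e).$$

**Definition of $B$.** Codes are pairs $(a,v)$ with $v=(v_0,\dots,v_a)$ and $0\le v_e\le\ell(e)$ for $e\le a$. They form an infinite computable set, which we identify with $\omega$ by a computable bijection. Let
$$v^s(a)=(c_{0,s}(a),\dots,c_{a,s}(a)),\qquad B_s=\{(a,v):a\in A_s\ \&\ v=v^{s_a}(a)\},\qquad B=\bigcup_sB_s .$$
By Lemma 1(iii), $(a,v^{s_a}(a))$ is a code. The $B_s$ are finite, increasing and computable from $s$, so this is a computable enumeration of a c.e. set. Each $a\in A$ contributes exactly one code, at the moment when $a$ enters $A$: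
$$x=(a,v)\in B_s\ \Longrightarrow\ a\in A_s. \tag{1}$$

**$A\le_{dtt}B$.** We have $a\in A$ iff $(a,v)\in B$ for some $v\in\prod_{e\le a}\{0,\dots,\ell(e)\}$. This is a finite set of candidates computable from $a$.

**$B\le_{wtt}A$ with a single query.** Given $(a,v)$, ask whether $a\in A$. If not, answer no. If so, compute $s_a$ and check whether $v=v^{s_a}(a)$.

It remains to prove that $B$ is $3$-tardy. Fix a computable nondecreasing $p$.

## 5. One function above all the lags

This step chooses $q$ before any $e$ is known. For each $e$ let
$$V^e_{2,t}=\{(a,v):a\ge e,\ v_e>0\text{ even},\ c_{e,t}(a)\ge v_e\},\qquad V^e_2=\bigcup_tV^e_{2,t}.$$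
For given $e,t$, only finitely many $a$ have $c_{e,t}(a)>0$, and Lemma 1(iv) finds them. For each of them there are only finitely many $v$, since $v_d\le\ell(d)$. So the $V^e_{2,t}$ are finite with strong indices computable from $e,t$, and they increase with $t$. The sets $V_2^e$ are uniformly c.e., so by the s-m-n theorem there is a computable function $r$ with $W_{r(e)}=V^e_2$ for all $e$. Let $g_e(t)$ be the least $u$ with $V^e_{2,t}\subseteq W_{r(e),u}$; it is computable uniformly in $e,t$. Put
$$q(t)=\max\bigl(\{t\}\cup\{p(g_e(k+1)):e\le k\le t\}\bigr),$$
the maximum being over all pairs $(e,k)$ with $e\le k\le t$. There are finitely many of them, and the set of pairs grows with $t$, so $q$ is computable and nondecreasing. Moreover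
$$q(t)\ge t,\qquad q(t)\ge p(g_e(t+1))\ \text{ whenever } t\ge e. \tag{2}$$

Since $A$ is very tardy, we can now fix $e$ such that $\varepsilon_e$ is a $q$-witness for $A$: $Y_e=\overline A$, and $x\in Y_{e,s}\to x\notin A_{q(s)}$ for all $x,s$. Write $c_t=c_{e,t}$ and $\hat Y_t=\hat Y_{e,t}$. Lemma 2 applies with $m=e$.

## 6. The three-term witness for $B$

**Step 1: the sets.** They follow the table in Section 1, with coordinate $v_e$ in the role of $v$ and with two adjustments: finitely many codes with $a<e$, and codes that are wrong in another coordinate. Let
$$V_1=\{(a,v):a\ge e,\ v_e>0\}\cup\{(a,v):a<e,\ (a,v)\notin B\},$$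
$$V_3=\{(a,v):a\ge e,\ v_e\text{ even},\ \exists t\,(c_t(a)>v_e)\}\cup\{(a,v):a\ge e,\ a\in A,\ v\ne v^{s_a}(a)\}.$$
$V_1$ is c.e.: its first part is computable and its second part is finite. $V_3$ is c.e.: in its second part, wait until $a\in A$ is seen, which gives $s_a$, and then compare. Choose $i,j$ with $W_i=V_1$, $W_j=V_3$, and let $X$ be the $3$-c.e. set given by $(W_i-W_{r(e)})\cup W_j$, with standard approximation
$$X_s=(W_{i,s}-W_{r(e),s})\cup W_{j,s}.$$

**Step 2: no element of $B$ is ever in $V_3$.** This makes membership through $V_3$ harmless. Let $(a,v)\in B$. If $a<e$, then $(a,v)\notin V_3$ by definition. If $a\ge e$, then $v=v^{s_a}(a)$, so $(a,v)$ is not in the second part of $V_3$; and $v_e=c_{s_a}(a)=\max_tc_t(a)$ by Lemma 2(2), so it is not in the first part.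

**Step 3: $X=\overline B$.** Let $x=(a,v)$.

If $a<e$, then $x\notin V^e_2\cup V_3$, so $x\in X$ iff $x\in V_1$ iff $x\notin B$.

Now let $a\ge e$, and distinguish three cases.

*$x\in B$.* By Step 2, $x\notin V_3$. By Lemma 2(2), $v_e=c_{s_a}(a)$ is even. If $v_e=0$, then $x\notin V_1$. If $v_e>0$, then $x\in V^e_{2,s_a}\subseteq V_2^e$. In both cases $x\notin X$.

*$x\notin B$ and $a\in A$.* Then $v\ne v^{s_a}(a)$, so $x\in V_3\subseteq X$.

*$a\notin A$.* Then $x\notin B$, and we must show $x\in X$. By Lemma 2(3), $L=\lim_tc_t(a)$ is odd. If $v_e$ is odd, then $x\in V_1$, and $x\notin V^e_2$ because $V_2^e$ only has codes with even $v_e$; so $x\in X$. If $v_e$ is even and $v_e<L$, then $c_t(a)=L>v_e$ for some $t$, so $x\in V_3$. If $v_e$ is even and $v_e>L$, then $v_e>0$, so $x\in V_1$, and $c_t(a)\le L<v_e$ for all $t$, so $x\notin V^e_2$. Finally, $v_e=L$ with $v_e$ even is impossible because $L$ is odd. So $x\in X$.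

**Step 4: lateness.** We show $x\in X_s\to x\notin B_{p(s)}$. Suppose $x=(a,v)\in X_s$ and $x\in B_{p(s)}$.

Since $x\in B$, Step 2 gives $x\notin V_3$, so $x\in W_{i,s}-W_{r(e),s}$; in particular $x\in V_1$. If $a<e$, membership in $V_1$ says $x\notin B$, a contradiction. So $a\ge e$ and $v_e>0$. By Lemma 2(2), $v_e=c_{s_a}(a)$ is even.

Next we find the moment of withdrawal. The count $c_t(a)$ starts at $0$, rises by at most $1$ per stage, and reaches $v_e>0$, so there is $t$ with
$$c_t(a)=v_e-1,\qquad c_{t+1}(a)=v_e .$$
As $v_e-1$ is odd, $a\in\hat Y_t$ by Lemma 1(ii). By Lemma 2(1),
$$t>e\quad\text{and}\quad a\notin A_{q(t)}. \tag{3}$$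

Now compare times. We have $x\in V^e_{2,t+1}\subseteq W_{r(e),g_e(t+1)}$, while $x\notin W_{r(e),s}$. Since $W_{r(e),u}$ increases with $u$, it follows that $s<g_e(t+1)$. As $p$ is nondecreasing and $t\ge e$, (2) gives
$$p(s)\le p(g_e(t+1))\le q(t).$$
With (3), $a\notin A_{p(s)}$, and so $x\notin B_{p(s)}$ by (1). This contradicts the assumption.

Thus $X=\overline B$ is given by an expression of length $3$ that is a $p$-witness for $B$ with respect to $\{B_s\}$. As $p$ was arbitrary and $B$ does not depend on $p$, the set $B$ is $3$-tardy. By the independence remark of Section 2, this holds for every enumeration of $B$. This proves the Theorem. $\qquad\blacksquare$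

## 7. The hierarchy collapses at level three and not before

**Proof of Corollary 1.** Let $n\ge3$ and let $A$ be properly $(n+1)$-tardy. Then $A$ is very tardy. The Theorem gives a $3$-tardy $B\equiv_TA$. Since $m$-tardy implies $(m+1)$-tardy, $B$ is $n$-tardy, and $A\le_TB$. $\qquad\blacksquare$

**Proof of Corollary 2.** *Degrees.* A $3$-tardy set is very tardy. Conversely, if a degree contains a very tardy set $A$, then by the Theorem it contains a $3$-tardy $B\equiv_TA$.

*Equalities.* Since $n$-tardy implies $(n+1)$-tardy and very tardy, $T_1\subseteq T_2\subseteq T_3\subseteq T_4\subseteq\cdots\subseteq T_\infty$. If $C\le_TA$ with $A$ very tardy, then $C\le_TB$ for a $3$-tardy $B\equiv_TA$; so $T_\infty\subseteq T_3$, and all classes from $T_3$ on coincide.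

*Strictness.* The $1$-tardy sets are the computable sets, so $T_1$ is the class of computable sets. By Harrington–Soare there is a noncomputable $2$-tardy set; it is in $T_2$ and not in $T_1$. The $3$-tardy set of Cholak–Gerdes–Lange that is not computed by any $2$-tardy set is in $T_3$ and not in $T_2$.

*The last sentence.* For $n=1$: a noncomputable $2$-tardy set is not $1$-tardy, hence properly $2$-tardy, and no computable set computes it. For $n=2$: the set of Cholak–Gerdes–Lange is properly $3$-tardy, for if it were $2$-tardy it would be computed by a $2$-tardy set, namely itself. For $n\ge3$ there is no such set, by Corollary 1. $\qquad\blacksquare$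

The Theorem and the negative answer for $n\ge3$ use only two of the quoted facts: "$n$-tardy implies very tardy" and "$n$-tardy implies $(n+1)$-tardy". The theorem of Cholak–Gerdes–Lange enters only to show that $3$ cannot be replaced by $2$, and the existence of noncomputable $2$-tardy sets only for $T_1\ne T_2$ and the case $n=1$.
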